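\title{Superlinear lower bounds for sparsifying $\ell_p$-sums of norms}

\begin{abstract}
Let $N_1,\dots,N_m$ be semi-norms on $\mathbb R^n$ and let $1\le p\le 2$. How many terms of $N_1^p+\dots+N_m^p$ must be kept, after reweighting, to approximate the sum within a factor $1\pm\epsilon$ at every point? Jambulapati, Lee, Liu and Sidford showed that $(S/\epsilon)^2n$ terms suffice, up to logarithmic factors, when the $N_i$ come from $p$-uniformly smooth spaces with constant $S$, and asked whether smoothness can be dropped. We show that for $1<p\le2$ it cannot: there are semi-norms for which every approximation with $\epsilon<1/2$ needs $2^{-19}n^{(p+1)/2}$ terms. We also prove the lower bound $2^{-28}\epsilon^{-2}n^{(p+1)/2}$ for $\epsilon\ge e^{-\sqrt n/3200}$, and the lower bound $c_pS^pn$ for spaces with smoothness constant at most $S\le n^{(p-1)/(2p)}$. For $p=2$ these bounds match the known upper bounds up to logarithmic factors (and, for the last one, the dependence on $\epsilon$). The examples place copies of a family of norms, built from a binary code, on lines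 of a finite affine plane.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Sparse approximations}

Throughout, $n\ge2$, $m\ge1$ and $0<\epsilon<1/2$. We write $[k]=\{1,\dots,k\}$, $e_l$ for the standard unit vectors, $\langle\cdot,\cdot\rangle$ for the standard inner product and $\|\cdot\|_p$ for the $\ell_p$ norm; $\lesssim$ hides a universal constant. A \emph{semi-norm} on $\mathbb R^n$ is a function $N\ge0$ with $N(\lambda x)=|\lambda|N(x)$ and $N(x+y)\le N(x)+N(y)$; it may vanish at nonzero vectors.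

Let $N_1,\dots,N_m$ be semi-norms on $\mathbb R^n$ and $p\ge1$. For weights $w_1,\dots,w_m\ge0$ put
\[
N(x)^p=\sum_{i=1}^mN_i(x)^p,\qquad \tilde N(x)^p=\sum_{i=1}^mw_iN_i(x)^p .
\]
We call $\tilde N^p$ \emph{$s$-sparse} if at most $s$ of the $w_i$ are nonzero, and an \emph{$\epsilon$-approximation} to $N^p$ if $|N(x)^p-\tilde N(x)^p|\le\epsilon N(x)^p$ for all $x\in\mathbb R^n$.

This has a geometric reading. For Banach spaces $Z_1,\dots,Z_m$ let $(Z_1\oplus\dots\oplus Z_m)_p$ be the direct sum with norm $(\|z_1\|_{Z_1}^p+\dots+\|z_m\|_{Z_m}^p)^{1/p}$. Every semi-norm has the form $N_i(x)=\|A_ix\|_{Z_i}$ with $A_i$ linear (take for $A_i$ the quotient map by $\{N_i=0\}$). Then $N(x)$ is the norm of $(A_1x,\dots,A_mx)$ in the $\ell_p$-sum, and $\tilde N(x)$ is the norm of $(w_i^{1/p}A_ix)_{w_i\ne0}$ in the $\ell_p$-sum of the spaces that are kept. So the least possible $s$ counts how many summands are needed to see a subspace of dimension at most $n$ almost isometrically. One wants a bound on $s$ that does not depend on $m$, and it cannot be smaller than $n$.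

\begin{example}\label{ex:coordinates}
Let $m=n$ and $N_i(x)=|x_i|$. An $\epsilon$-approximation satisfies $w_i=\tilde N(e_i)^p\ge1-\epsilon>0$ for every $i$, so $s\ge n$.
\end{example}

\subsection*{Uniform smoothness and the upper bounds}

Let $1\le p\le2$. A normed space $Z$ is \emph{$p$-uniformly smooth with constant $S$} if
\[
\|x+y\|^p+\|x-y\|^p\le2\|x\|^p+2S^p\|y\|^p\qquad\text{for all }x,y\in Z .
\]
The inequality says that the symmetric second difference of $\|\cdot\|^p$ in direction $y$ is at most of order $\|y\|^p$; the case $x=0$ forces $S\ge1$ when $Z\ne0$. For real $\alpha,\beta$, concavity and then subadditivity of $\tau\mapsto\tau^{p/2}$ on $[0,\infty)$ give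
\begin{equation}\label{eq:twopoint}
|\alpha+\beta|^p+|\alpha-\beta|^p\le2\Big(\frac{(\alpha+\beta)^2+(\alpha-\beta)^2}{2}\Big)^{p/2}=2(\alpha^2+\beta^2)^{p/2}\le2|\alpha|^p+2|\beta|^p .
\end{equation}
Summing over coordinates, $(\mathbb R^d,\|\cdot\|_p)$ is $p$-uniformly smooth with constant $1$ for every $d$. For $p=1$ the triangle inequality shows that \emph{every} normed space is $1$-uniformly smooth with constant $1$. For $p>1$ the condition is a true restriction: in $(\mathbb R^2,\|\cdot\|_1)$ take $x=e_1$, $y=\tau e_2$; the left side is $2(1+\tau)^p\ge2+2p\tau$, which exceeds $2+2S^p\tau^p$ for small $\tau>0$, whatever $S$ is.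

The following upper bounds are known. We use them for comparison only; no proof below depends on them.
\begin{itemize}
\item[(U1)] (Jambulapati, Lee, Liu, Sidford \cite{JLLS}.) Let $1\le p\le2$ and let $Z_1,\dots,Z_m$ be $p$-uniformly smooth Banach spaces with constant at most $S$. For every $n$-dimensional subspace $X$ of $(Z_1\oplus\dots\oplus Z_m)_p$ there are indices $i_1,\dots,i_s$ with
\[
s\lesssim(S/\epsilon)^2\,n\,(\log(n/\epsilon))^p(\log n)^{2+p/2}
\]
and a subspace of $(Z_{i_1}\oplus\dots\oplus Z_{i_s})_p$ that is $(1+\epsilon)$-equivalent to $X$. In the language above: if $N_i(x)=\|A_ix\|_{Z_i}$ with $A_i:\mathbb R^n\to Z_i$ linear, then $N^p$ has an $s$-sparse $\epsilon$-approximation with $s$ as displayed.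
\item[(U2)] For $p=1$ and arbitrary semi-norms, $s\lesssim\epsilon^{-2}n\log(n/\epsilon)(\log n)^{2.5}$ terms suffice.
\item[(U3)] For $1\le p\le2$ and arbitrary semi-norms,
\[
s\lesssim\epsilon^{-2}\big(n^{2-1/p}\log(n/\epsilon)(\log n)^{1/2}+n(\log(n/\epsilon))^p(\log n)^{2+p/2}\big)
\]
terms suffice.
\end{itemize}

So nearly $n$ terms suffice at $p=1$ with no hypothesis at all, and for $1<p\le2$ when $S$ is bounded. One may guess that the same holds in general, and that the factor $S^2$ in (U1) and the exponent $2-1/p$ in (U3) are costs of the proofs. The question whether $p$-uniform smoothness can be dropped from (U1) is posed as open in \cite{JLLS}. For $1<p\le2$ we make it precise as follows.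

\begin{quote}
\textbf{Problem.} Let $1<p\le2$. Are there constants $C_p,c_p>0$, depending only on $p$, such that for all $n\ge2$, all $m$, all semi-norms $N_1,\dots,N_m$ on $\mathbb R^n$ and all $0<\epsilon<1/2$, the function $N^p=N_1^p+\dots+N_m^p$ has an $s$-sparse $\epsilon$-approximation with $s\le C_p\,\epsilon^{-2}n\,(\log(n/\epsilon))^{c_p}$?
\end{quote}

\subsection*{Results}

The answer is no, for every $p\in(1,2]$.

\begin{theorem}\label{thm:main}
Let $1\le p\le2$ and $n\ge640000$. There are $m\in\mathbb N$ and semi-norms $N_1,\dots,N_m$ on $\mathbb R^n$ such that for every $0<\epsilon<1/2$, every $s$-sparse $\epsilon$-approximation to $N^p=\sum_iN_i^p$ has $s\ge2^{-19}n^{(p+1)/2}$.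
\end{theorem}

\begin{corollary}\label{cor:answer}
For no $p\in(1,2]$ do constants $C_p,c_p$ as in the Problem exist.
\end{corollary}

\begin{proof}
Otherwise $\epsilon=1/4$ and Theorem~\ref{thm:main} give $2^{-19}n^{(p+1)/2}\le16\,C_p\,n(\log4n)^{c_p}$ for all $n\ge640000$, which fails for large $n$ because $(p+1)/2>1$.
\end{proof}

The next result shows how the lower bound grows with the smoothness constant.

\begin{theorem}\label{thm:smooth}
Let $1<p\le2$. There is $c_p>0$ such that for all $n\ge2$ and $1\le S_0\le n^{(p-1)/(2p)}$ there are finite-dimensional normed spaces $Z_i$, each $p$-uniformly smooth with constant at most $S_0$, and linear maps $A_i:\mathbb R^n\to Z_i$ with the following property. With $N_i=\|A_i\,\cdot\|_{Z_i}$ and for every $0<\epsilon<1/2$, every $s$-sparse $\epsilon$-approximation to $N^p$ has $s\ge c_pS_0^p\,n$.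
\end{theorem}

The bound runs from order $n$ at $S_0=1$ to order $n^{(p+1)/2}$ at $S_0=n^{(p-1)/(2p)}$. For $p=2$ it shows that the factor $S^2n$ in (U1) is optimal up to logarithms and the dependence on $\epsilon$, in the whole range $S\le n^{1/4}$; at $S\approx n^{1/4}$ one reaches the order $n^{3/2}$ of (U3). The last result gains the factor $\epsilon^{-2}$; here the semi-norms may depend on $\epsilon$.

\begin{theorem}\label{thm:eps}
Let $1\le p\le2$, $n\ge1.6\cdot10^7$ and $e^{-\sqrt n/3200}\le\epsilon<1/2$. There are finitely many semi-norms on $\mathbb R^n$ such that every $s$-sparse $\epsilon$-approximation to $N^p$ has $s\ge2^{-28}\epsilon^{-2}n^{(p+1)/2}$.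
\end{theorem}

For $p=2$ and $n,\epsilon$ as in Theorem~\ref{thm:eps}, the optimal worst-case sparsity therefore lies between $2^{-28}\epsilon^{-2}n^{3/2}$ and the bound (U3), which is a constant multiple of
\[
\epsilon^{-2}\big(n^{3/2}\log(n/\epsilon)(\log n)^{1/2}+n(\log(n/\epsilon))^2(\log n)^3\big);
\]
the order $\epsilon^{-2}n^{3/2}$ is sharp up to powers of $\log(n/\epsilon)$. The exponents $(p+1)/2$ and $2-1/p$ differ by $(p-1)(2-p)/(2p)$, so they agree at $p=1$ and $p=2$. For $1<p<2$ we do not determine the exact exponent between them.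

Section~\ref{sec:idea} works out a small example. Sections~\ref{sec:tools} and~\ref{sec:packing} build the two ingredients and prove Theorem~\ref{thm:main}; Sections~\ref{sec:smooth} and~\ref{sec:eps} prove Theorems~\ref{thm:smooth} and~\ref{thm:eps}.

\section{Signal against interference on a $16\times16$ grid}\label{sec:idea}

A lower bound is proved with test vectors: if too few weights are nonzero, we want an $x$ at which the deleted terms carry most of $N(x)^p$ while the surviving terms are small. In Example~\ref{ex:coordinates} each term has a private test vector. To go beyond $n$ terms the coordinates must be reused, and then a test vector aimed at some terms is also felt by others.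

A \emph{word} of length $d$ is a vector in $\{\pm1\}^d$. Index the coordinates of $\mathbb R^{16}$ by $z\in\mathbb F_2^4$. The words $\chi_y(z)=(-1)^{y\cdot z}$, $y\in\mathbb F_2^4$, are pairwise orthogonal, since $\sum_z(-1)^{(y+y')\cdot z}=0$ for $y\ne y'$. Pick six of them and name them $\omega_A$, one for each $2$-subset $A$ of $[4]$. Define four semi-norms on $\mathbb R^{16}$ by
\[
F_i(u)=\max_{A\ni i}|\langle\omega_A,u\rangle| ,\qquad i\in[4].
\]
Then $F_i(\omega_A)=16$ if $i\in A$ and $F_i(\omega_A)=0$ if $i\notin A$, while $F_i(e_l)=1$ for all $i,l$. The word $\omega_A$ switches on exactly the semi-norms indexed by $A$. If at most two of four weights are nonzero, a pair $A$ avoiding them gives $\sum_iw_iF_i(\omega_A)^p=0$, so an approximation to $\sum_iF_i^p$ keeps at least three terms. Three terms in dimension $16$ is worse than Example~\ref{ex:coordinates}. What the $F_i$ have and the coordinate functionals lack is a separation of scales: $F_i$ is $16$ times larger on its test vectors than on a vector with a single entry $\pm1$.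

Now let $n=256$, arrange the coordinates in a $16\times16$ grid, and call the $16$ rows and $16$ columns \emph{blocks}. For a block $S$ let $x_S\in\mathbb R^{16}$ be the restriction of $x$ to $S$ and put $N_{S,i}(x)=F_i(x_S)$. Let $x_{S,A}$ be $\omega_A$ on $S$ and $0$ elsewhere, and let $W_S=\sum_iw_{S,i}$. If $S$ is a row, each column sees one entry $\pm1$ of $x_{S,A}$ and the other rows see nothing. Hence
\[
N(x_{S,A})^p=\underbrace{2\cdot16^p}_{\text{signal}}+\underbrace{16\cdot4}_{\text{interference}},\qquad N(e_l)^p=8 .
\]

Take $p=2$, so that $N(x_{S,A})^2=576$. Suppose that $\tilde N^2$ is an $\epsilon$-approximation with at most two nonzero weights on the row $S$, and let $A$ avoid them. Then $\tilde N(x_{S,A})^2=\sum_CW_C$, the sum over all columns. Could heavy columns make up for the lost signal? The unit vectors forbid it: if $l$ is a point of $C$, then $W_C\le\tilde N(e_l)^2\le\frac32\cdot8=12$. So $\tilde N(x_{S,A})^2\le192<\frac12\cdot576$, a contradiction. The same holds with rows and columns exchanged, so each of the $32$ blocks keeps three terms, although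 every coordinate is used twice.

Take $p=1$ instead, so that $N(x_{S,A})=96$. Give weight $0$ to all rows and weight $2$ to all columns. Then $\tilde N(e_l)=8$, $\tilde N(x_{S,A})=128$ for a row $S$, and $\tilde N(x_{S,A})=64$ for a column $S$. All these values are within a factor $1\pm\frac13$ of $N$: the test vectors do not notice that every row was deleted.

The general count is as follows. Let blocks have size $d$, let two blocks share at most one point, let each point lie in $a$ blocks, and let each block carry $2t$ semi-norms, any $t$ of which can be switched on. The signal is $td^p$ and the interference is about $2t\cdot ad$. The argument survives as long as $a$ is a small multiple of $d^{p-1}$, and this is where $p>1$ pays. There are $na/d$ blocks, each forcing $t$ terms. If $t$ is proportional to $d$, the total is of order $na\approx nd^{p-1}$. With $d\approx\sqrt n$ this is $n^{(p+1)/2}$, and with $d\approx S_0^{p/(p-1)}$ it is $S_0^pn$.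

The example falls short in two ways. Orthogonal words number at most $d$, so $2^t\le\binom{2t}t\le d$ and $t$ is only logarithmic in $d$. And the grid has $a=2$. The next section repairs both.

\section{Nearly orthogonal words and nearly disjoint blocks}\label{sec:tools}

Giving up exact orthogonality raises the number of words from $d$ to exponential in $d$. We use Hoeffding's inequality for signs: if $\xi_1,\dots,\xi_d$ are independent uniform signs, then $P(|\xi_1+\dots+\xi_d|>hd)\le2e^{-h^2d/2}$.

\begin{lemma}\label{lem:code}
Let $0<h<1$ and let $K$ be an integer with $1\le K\le e^{h^2d/4}$. There are $K$ distinct words of length $d$ with $|\langle\omega,\omega'\rangle|\le hd$ for any two different words $\omega,\omega'$ among them.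
\end{lemma}

\begin{proof}
Choose $K$ independent uniform words. The inner product of two of them is a sum of $d$ independent uniform signs, so the expected number of pairs violating the bound is at most $\binom K2\cdot2e^{-h^2d/2}<K^2e^{-h^2d/2}\le1$. Some choice has no violating pair, and its words are distinct because $\langle\omega,\omega\rangle=d>hd$.
\end{proof}

For the blocks we replace rows and columns by lines with $a$ different slopes over a finite field, cut down to $d$ points.

\begin{lemma}\label{lem:design}
Let $q$ be a prime and let $a,d,n$ be integers with $1\le a\le q$, $2\le d\le q$ and $dq\le n$. There is a family $\mathcal L$ of $aq$ subsets of $[n]$ of size $d$ such that two distinct members share at most one point and every point lies in at most $a$ members. In particular each member meets at most $d(a-1)$ others.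
\end{lemma}

\begin{proof}
Fix $G,\Lambda\subseteq\mathbb F_q$ with $|G|=d$, $|\Lambda|=a$, and identify $G\times\mathbb F_q$ with a subset of $[n]$; the remaining points are not used. For $\mu\in\Lambda$, $\beta\in\mathbb F_q$ let $S_{\mu,\beta}=\{(g,\mu g+\beta):g\in G\}$. If $(\mu,\beta)\ne(\mu',\beta')$, the equation $(\mu-\mu')g=\beta'-\beta$ has at most one solution $g$, so the two sets share at most one point, and they are distinct since $d\ge2$. A point $(g,y)$ lies in $S_{\mu,\beta}$ exactly when $\beta=y-\mu g$, that is, once for each slope.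
\end{proof}

Primes of the right size come from Bertrand's postulate, in the form: for real $x\ge1$ there is a prime in $(x,2x]$. (A prime in $(\lfloor x\rfloor,2\lfloor x\rfloor]$ is at least $\lfloor x\rfloor+1>x$.)

\begin{remark}\label{rem:sqrt}
The condition $d\le q\le n/d$ limits $d$ to $\sqrt n$, and this is not a defect of the lemma. Suppose $L$ blocks of size $d$ in $[n]$ pairwise share at most one point and every point lies in exactly $a\ge2$ blocks. Then $Ld=na$, and the $d(a-1)$ blocks through the points of a fixed block are all different, so $L>d(a-1)\ge da/2$ and $n>d^2/2$. This is why the count $nd^{p-1}$ of Section~\ref{sec:idea} stops at $n^{(p+1)/2}$.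
\end{remark}

\section{The packing argument and the bound $n^{(p+1)/2}$}\label{sec:packing}

We isolate the properties of the $F_i$ that the argument uses. The parameter $h$ measures the leak through semi-norms that are not switched on. The parameter $\theta$ allows a constant loss; it is $1$ in this section and $1/2$ in the next.

\begin{definition}\label{def:selector}
Let $p\ge1$, $0<h<1$, $0<\theta\le1$. A \emph{$(d,t,h,\theta)$-selector} consists of semi-norms $F_1,\dots,F_{2t}$ on $\mathbb R^d$ and words $\omega_A$ of length $d$, indexed by the $t$-subsets $A$ of $[2t]$, such that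
\begin{itemize}
\item[(a)] $\theta d^p\le F_i(\omega_A)^p\le d^p$ if $i\in A$;
\item[(b)] $F_i(\omega_A)\le hd$ if $i\notin A$;
\item[(c)] $\theta\le F_i(e_l)^p\le1$ for all $i\in[2t]$, $l\in[d]$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:selector}
If $t\ge1$ and $4^t\le e^{h^2d/4}$, there are words $\omega_A$ with $|\langle\omega_A,\omega_{A'}\rangle|\le hd$ for $A\ne A'$, and together with $F_i(u)=\max_{A\ni i}|\langle\omega_A,u\rangle|$ they form a $(d,t,h,1)$-selector.
\end{lemma}

\begin{proof}
The words come from Lemma~\ref{lem:code} with $K=\binom{2t}t\le4^t$. If $i\in A$, the maximum defining $F_i(\omega_A)$ contains $\langle\omega_A,\omega_A\rangle=d$, and no inner product of words exceeds $d$. If $i\notin A$, it runs over sets $A'\ne A$. Finally $|\langle\omega,e_l\rangle|=1$ for every word $\omega$.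
\end{proof}

Given a family $\mathcal L$ of $d$-subsets of $[n]$, the \emph{blocks}, we fix a bijection of each block $S$ with $[d]$, so that the restriction $x_S$ of $x\in\mathbb R^n$ is a vector in $\mathbb R^d$. Semi-norms will be indexed by pairs $(S,i)$. For weights $w_{S,i}\ge0$ we write $T_S=\{i:w_{S,i}\ne0\}$ and $W_S=\sum_iw_{S,i}$.

\begin{proposition}\label{prop:packing}
Let $p\ge1$ and let $(F_i),(\omega_A)$ be a $(d,t,h,\theta)$-selector. Let $\mathcal L$ be a family of $L$ subsets of $[n]$ of size $d$ such that two distinct members share at most one point and every point lies in at most $a$ members, where $a\ge1$ is an integer. Suppose $\lambda\ge0$ satisfies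
\begin{equation}\label{eq:condition}
a-1\le\lambda d^{p-1}\qquad\text{and}\qquad 3h(1+h+2\lambda)+12\lambda\le\theta^2 .
\end{equation}
Put $N_{S,i}(x)=F_i(x_S)$ for $S\in\mathcal L$, $i\in[2t]$. Then for every $0<\epsilon<1/2$, every $s$-sparse $\epsilon$-approximation to $N^p=\sum_{S,i}N_{S,i}^p$ has $s\ge tL$.
\end{proposition}

\begin{proof}
Let $x_{S,A}\in\mathbb R^n$ be $\omega_A$ on $S$ and $0$ elsewhere. For $S'\ne S$ the restriction of $x_{S,A}$ to $S'$ is $0$ if $S'\cap S=\emptyset$ and has a single nonzero entry $\pm1$ otherwise, so by (c)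
\begin{equation}\label{eq:cross}
N_{S',i}(x_{S,A})^p\le1,\quad\text{with value $0$ if }S'\cap S=\emptyset .
\end{equation}
At most $d(a-1)\le\lambda d^p$ other blocks meet $S$. By (a), (b), \eqref{eq:cross} and $h^p\le h$,
\begin{equation}\label{eq:value}
\theta td^p\le N(x_{S,A})^p\le td^p+t(hd)^p+2t\lambda d^p\le(1+h+2\lambda)\,td^p .
\end{equation}

Let $\tilde N^p$ be an $\epsilon$-approximation with fewer than $tL$ nonzero weights. Some block $S$ has $|T_S|<t$; fix it. We will test at $x_{S,A^-}$ with $A^-$ disjoint from $T_S$. Two things could keep $\tilde N$ large there: the weights on neighboring blocks, and the surviving weights on $S$ acting through the leak (b). We bound each with its own test vectors.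

\emph{Neighboring blocks.} Let $I$ be the sum of $W_{S'}$ over the blocks $S'\ne S$ that meet $S$. For a point $l$ we have $N_{S',i}(e_l)=0$ if $l\notin S'$, so (c) gives
\[
\theta\sum_{S'\ni l}W_{S'}\le\tilde N(e_l)^p\le\tfrac32N(e_l)^p\le\tfrac32\cdot2ta .
\]
Summing over $l\in S$ gives $\theta I\le3tad$. If $a\ge2$, then $a\le2(a-1)\le2\lambda d^{p-1}$; if $a=1$, then $I=0$. In both cases $\theta I\le6\lambda\,td^p$.

\emph{The block $S$.} Choose a $t$-set $A^+\supseteq T_S$. This switches on every surviving term of $S$, so (a) and \eqref{eq:value} give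
\[
\theta d^pW_S\le\tilde N(x_{S,A^+})^p\le\tfrac32(1+h+2\lambda)\,td^p .
\]

\emph{Contradiction.} Since $|T_S|<t$, there is a $t$-set $A^-\subseteq[2t]\setminus T_S$. By (b), \eqref{eq:cross}, the two bounds above and \eqref{eq:condition},
\[
\tilde N(x_{S,A^-})^p\le W_S\,hd^p+I\le\frac{3h(1+h+2\lambda)+12\lambda}{2\theta}\,td^p\le\tfrac12\theta td^p .
\]
But $\tilde N(x_{S,A^-})^p\ge(1-\epsilon)N(x_{S,A^-})^p>\frac12\theta td^p$ by \eqref{eq:value}.
\end{proof}

Nonnegativity of the weights was used to drop the other blocks in the bound for $W_S$ and to bound the surviving terms by $W_S$ and $I$; the assumption $\epsilon<1/2$ entered only through the factors $\frac32$ and $\frac12$.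

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose a prime $q\in(\sqrt n/2,\sqrt n]$; then $q>400$ and $q^2\le n$. Put
\[
d=q,\qquad t=\lfloor q/400\rfloor,\qquad a=\lceil q^{p-1}/64\rceil,\qquad h=\tfrac18,\qquad\lambda=\tfrac1{64},\qquad\theta=1 .
\]
We have $t\ge q/800$ and $t\ge1$. Since $\log4<1.39$ and $1.39/400<1/256$, we have $4^t\le e^{q/256}=e^{h^2d/4}$, and Lemma~\ref{lem:selector} provides a $(q,t,\frac18,1)$-selector. Since $p\le2$, we have $a\le q$, and Lemma~\ref{lem:design} provides $L=aq\ge q^p/64$ blocks. Condition \eqref{eq:condition} holds: $a-1<q^{p-1}/64$ and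
\[
\tfrac38\big(1+\tfrac18+\tfrac1{32}\big)+\tfrac{12}{64}=\tfrac{111}{256}+\tfrac{48}{256}<1 .
\]
The $m=2tL$ semi-norms $N_{S,i}$ do not depend on $\epsilon$, and Proposition~\ref{prop:packing} with $q^{p+1}\ge2^{-p-1}n^{(p+1)/2}\ge\frac18n^{(p+1)/2}$ gives
\[
s\ge tL\ge\frac q{800}\cdot\frac{q^p}{64}\ge\frac{n^{(p+1)/2}}{409600}\ge2^{-19}n^{(p+1)/2}.\qedhere
\]
\end{proof}

\begin{remark}
For $p=1$ the proof takes $a=1$: the blocks are disjoint and the bound is linear in $n$, in agreement with (U2). Selectors alone cannot do much better than $t\approx d$. For $\theta=1$ Definition~\ref{def:selector} does not depend on $p$, and Proposition~\ref{prop:packing} with $p=1$, one block, $\lambda=0$ and $h=\frac18$ forces $t$ terms in dimension $d$; so (U2) with $\epsilon=\frac14$ gives $t\lesssim d(\log d)^{3.5}$. The polynomial gain over $n$ comes entirely from the overlap of the blocks.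
\end{remark}

\section{Smooth selectors and the bound $S^pn$}\label{sec:smooth}

The semi-norms of Lemma~\ref{lem:selector} are maxima of absolute values of linear forms, and nothing controls their second differences. Proposition~\ref{prop:packing}, however, tolerates a constant loss $\theta$. So it is enough to replace each $F_i$ by a smooth norm that is equivalent to it up to a constant factor. The norm $\|\cdot\|_p$ is smooth with constant $1$, and an infimal convolution with a large multiple of it inherits smoothness: a perturbation $\pm y$ can be charged entirely to the $\ell_p$ part. The multiple must be large enough that the convolution stays close to $F_i$, and it is this multiple that becomes the smoothness constant.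

\begin{lemma}\label{lem:smoothing}
Let $1\le p\le2$, $\kappa\ge1$, and let $F$ be a norm on $\mathbb R^d$ with $\|u\|_p\le F(u)\le\kappa^{1/p}\|u\|_p$ for all $u$. Then
\[
\|x\|:=\inf_{u+v=x}\big(F(u)^p+\kappa\|v\|_p^p\big)^{1/p}
\]
is a norm with $2^{1-p}F^p\le\|\cdot\|^p\le F^p$, and $(\mathbb R^d,\|\cdot\|)$ is $p$-uniformly smooth with constant $(2^{p-1}\kappa)^{1/p}$.
\end{lemma}

\begin{proof}
\emph{Comparison.} The choice $v=0$ gives $\|x\|\le F(x)$. If $x=u+v$, then convexity of $\tau\mapsto\tau^p$ gives
\[
F(x)^p\le\big(F(u)+\kappa^{1/p}\|v\|_p\big)^p\le2^{p-1}\big(F(u)^p+\kappa\|v\|_p^p\big),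
\]
and the infimum yields $F(x)^p\le2^{p-1}\|x\|^p$.

\emph{Norm.} The function $\Phi(u,v)=(F(u)^p+\kappa\|v\|_p^p)^{1/p}$ is a norm on $\mathbb R^d\times\mathbb R^d$, being an $\ell_p$-sum of two norms. If $x=u+v$ and $x'=u'+v'$, then $\|x+x'\|\le\Phi(u+u',v+v')\le\Phi(u,v)+\Phi(u',v')$, which gives the triangle inequality. Homogeneity follows by scaling $(u,v)$, and $\|x\|>0$ for $x\ne0$ by the comparison.

\emph{Smoothness.} Let $x=u+v$ and write $x\pm y=u+(v\pm y)$. By \eqref{eq:twopoint} summed over coordinates,
\[
\|x+y\|^p+\|x-y\|^p\le2F(u)^p+\kappa\big(\|v+y\|_p^p+\|v-y\|_p^p\big)\le2\Phi(u,v)^p+2\kappa\|y\|_p^p .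
\]
Take the infimum over $(u,v)$ and use $\|y\|_p^p\le F(y)^p\le2^{p-1}\|y\|^p$.
\end{proof}

By H\"older's inequality $|\langle\omega,u\rangle|\le\|u\|_1\le d^{1-1/p}\|u\|_p$ for a word $\omega$ of length $d$, so $\kappa=d^{p-1}$ works for selectors, and the block size is dictated by $(2d)^{p-1}\le S_0^p$. The lower bound $F\ge\|\cdot\|_p$ is obtained by adding $\|u\|_p$ to the maximum. This creates an extra leak $\|\omega\|_p=d^{1/p}$, which is small compared with $d$ only if $p>1$ and $d$ is large in terms of $p$.

\begin{proof}[Proof of Theorem~\ref{thm:smooth}]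
Let
\[
d=\big\lfloor\tfrac12S_0^{p/(p-1)}\big\rfloor,\qquad d_0=\max\{1500,\,16^{p/(p-1)}\},\qquad c_p=\min\big\{(2d_0+2)^{1-p},\,(2.4\cdot10^7)^{-1}\big\}.
\]

\emph{Case $d<d_0$.} Then $S_0^{p/(p-1)}<2d+2<2d_0+2$, so $c_pS_0^p\le1$. Use Example~\ref{ex:coordinates}: the spaces $Z_i=\mathbb R$ are $p$-uniformly smooth with constant $1\le S_0$ by \eqref{eq:twopoint}, and $s\ge n\ge c_pS_0^pn$.

\emph{Case $d\ge d_0$.} Put $h=\frac1{16}$, $\theta=\frac12$, $\lambda=10^{-3}$ and $t=\lfloor d/1500\rfloor$, so that $t\ge1$ and $t\ge d/3000$.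

\emph{The selector.} Since $1.39/1500<1/1024$, we have $4^t\le e^{d/1024}=e^{h^2d/4}$. Take words $\omega_A$ from Lemma~\ref{lem:selector} and set
\[
F_i(u)=\max\Big\{\max_{A\ni i}|\langle\omega_A,u\rangle|,\ \|u\|_p\Big\},\qquad i\in[2t].
\]
These are norms with $\|u\|_p\le F_i(u)\le d^{1-1/p}\|u\|_p$. Since $d\ge16^{p/(p-1)}$, we have $\|\omega_A\|_p=d^{1/p}\le d/16$. Hence $F_i(\omega_A)=d$ for $i\in A$, $F_i(\omega_A)\le d/16$ for $i\notin A$, and $F_i(e_l)=1$. Let $\|\cdot\|_{(i)}$ be the norm given by Lemma~\ref{lem:smoothing} for $F_i$ and $\kappa=d^{p-1}$. It is $p$-uniformly smooth with constant $(2d)^{(p-1)/p}\le S_0$. As $\frac12F_i^p\le2^{1-p}F_i^p\le\|\cdot\|_{(i)}^p\le F_i^p$, the norms $\|\cdot\|_{(i)}$ and the words $\omega_A$ form a $(d,t,\frac1{16},\frac12)$-selector.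

\emph{The blocks.} The hypothesis $S_0\le n^{(p-1)/(2p)}$ says $S_0^{p/(p-1)}\le\sqrt n$, so $d\le\sqrt n/2$ and $n/(2d)\ge2d$. Choose a prime $q\in(n/(2d),n/d]$; then $d<q$ and $dq\le n$. Let $a=\lceil\lambda d^{p-1}\rceil$, so $1\le a\le d<q$ and $a-1\le\lambda d^{p-1}$. Lemma~\ref{lem:design} gives $L=aq$ blocks. The second condition in \eqref{eq:condition} reads
\[
\tfrac3{16}\cdot1.0645+0.012<0.2+0.012<\tfrac14 .
\]

Let $Z_{S,i}=(\mathbb R^d,\|\cdot\|_{(i)})$ and $A_{S,i}x=x_S$. Proposition~\ref{prop:packing} gives
\[
s\ge tL\ge\frac d{3000}\cdot\frac{d^{p-1}}{1000}\cdot\frac n{2d}=\frac{nd^{p-1}}{6\cdot10^6}.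
\]
Since $d\ge1$, we have $d\ge\frac14S_0^{p/(p-1)}$, so $d^{p-1}\ge4^{1-p}S_0^p\ge\frac14S_0^p$ and $s\ge S_0^pn/(2.4\cdot10^7)\ge c_pS_0^pn$.
\end{proof}

\section{The factor $\epsilon^{-2}$}\label{sec:eps}

To gain $\epsilon^{-2}$ we put $M\approx d/\epsilon^2$ semi-norms on each block. Lemma~\ref{lem:code} supplies only $e^{d/256}$ words for $h=\frac18$, far fewer than the $2^M$ subsets of $[M]$, so only a small family of subsets can be switched on, and it must be fixed before the weights are known. Encode a subset and its complement by a sign vector $\sigma\in\{\pm1\}^M$, and let $v_i=w_i-1$ be the deviation of the weights on one block. If half of the weights vanish, then $v=-1$ on a set $U$ of size $M/2$. An $\epsilon$-approximation will force $|\langle v,\sigma\rangle|\lesssim\epsilon M$ for every $\sigma$ in the family, so we need a family in which some $\sigma$ has larger correlation with $v$.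

The right size is found as follows. Write $M=2br$ and cut $U$ into $r$ pieces of size $b$. A random $\sigma$ has sum of order $-\sqrt b$ on one piece with constant probability, hence sum of order $-r\sqrt b$ on $U$ with probability exponentially small in $r$. So a family of size exponential in $r$ achieves correlation of order $r\sqrt b$ on $U$. This beats $\epsilon M=2\epsilon br$ when $b$ is a small multiple of $\epsilon^{-2}$, and the code allows $r$ proportional to $d$. The difficulty is that $v$ is an arbitrary real vector off $U$ and might cancel the correlation. A union bound over $v$ is not available, but we only need one good $\sigma$ whose correlation with $v$ off $U$ is nonnegative, and sign patterns of linear forms can be counted.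

We use three standard facts.
\begin{itemize}
\item \emph{Paley--Zygmund inequality.} If $Y\ge0$, $0<\mathbb EY^2<\infty$ and $0<\rho<1$, then $P(Y\ge\rho\,\mathbb EY)\ge(1-\rho)^2(\mathbb EY)^2/\mathbb EY^2$.
\item \emph{Chernoff bound.} If $Y$ is binomial with mean $\mu$, then $P(Y\le\mu/2)\le e^{-\mu/8}$.
\item \emph{Sauer's lemma.} A family $\mathcal F$ of subsets of $[g]$ \emph{shatters} $T\subseteq[g]$ if every subset of $T$ has the form $E\cap T$ with $E\in\mathcal F$. If $1\le k\le g$ and $\mathcal F$ shatters no set of size $k+1$, then $|\mathcal F|\le\sum_{i\le k}\binom gi\le(eg/k)^k$.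
\end{itemize}

\begin{lemma}\label{lem:halfspace}
Let $1\le k\le g$ and let $\tau^1,\dots,\tau^g$ be independent uniform vectors in $\{\pm1\}^k$. The probability that some $u\in\mathbb R^k$ satisfies $\langle u,\tau^i\rangle<0$ for all $i\in[g]$ is at most $(eg/k)^k2^{-g}$.
\end{lemma}

\begin{proof}
Fix the $\tau^i$ and let $\mathcal F$ be the family of sets $E_u=\{i:\langle u,\tau^i\rangle<0\}$, $u\in\mathbb R^k$. It shatters no set $T$ of size $k+1$. Indeed, there is a relation $\sum_{i\in T}\alpha_i\tau^i=0$ in which $T^+=\{i\in T:\alpha_i>0\}$ is nonempty, and $E_u\cap T=T^+$ would make every term of $\sum_{i\in T}\alpha_i\langle u,\tau^i\rangle=0$ nonpositive and at least one negative. So $|\mathcal F|\le(eg/k)^k$.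

Let $\xi_1,\dots,\xi_g$ be uniform signs, independent of each other and of the $\tau^i$. Then $(\xi_i\tau^i)_i$ has the same law as $(\tau^i)_i$, so we may bound the probability that some $u$ has $\xi_i\langle u,\tau^i\rangle<0$ for all $i$. In that case $\{i:\xi_i=1\}=E_u\in\mathcal F$. Given the $\tau^i$, this happens for at most $|\mathcal F|$ of the $2^g$ values of $\xi$.
\end{proof}

\begin{lemma}\label{lem:signs}
Let $b,r\ge1$ and $J$ be integers, $M=2br$ and $J\ge16M(32/3)^r$. There are $\sigma^1,\dots,\sigma^J\in\{\pm1\}^M$ such that for every $U\subseteq[M]$ with $|U|=br$ and every $v\in\mathbb R^M$ with $v_i=-1$ on $U$, some $j$ satisfies $\langle v,\sigma^j\rangle\ge r\sqrt b/2$.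
\end{lemma}

\begin{proof}
Take the $\sigma^j$ independent and uniform. Fix $U$, let $R=[M]\setminus U$, so $|R|=M/2$, and let $G_U=\{j:\sum_{i\in U}\sigma^j_i\le-r\sqrt b/2\}$.

\emph{The set $G_U$ is large.} A sum $X$ of $b$ independent uniform signs has $\mathbb EX^2=b$ and $\mathbb EX^4=b+3b(b-1)\le3b^2$. Paley--Zygmund for $Y=X^2$, $\rho=\frac14$ gives $P(|X|\ge\sqrt b/2)\ge\frac9{16}\cdot\frac13=\frac3{16}$, and by symmetry $P(X\le-\sqrt b/2)\ge\frac3{32}$. Cutting $U$ into $r$ pieces of size $b$ and asking this of each piece, we get $P(j\in G_U)\ge(3/32)^r$. So $|G_U|$ is binomial with mean $\mu\ge16M$, and $P(|G_U|<8M)\le P(|G_U|\le\mu/2)\le e^{-\mu/8}\le e^{-2M}$.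

\emph{The coordinates in $R$ cannot all be beaten.} Condition on the coordinates in $U$ of all $\sigma^j$; they determine $G_U$. Suppose $|G_U|\ge8M$ and let $\tau^1,\dots,\tau^{8M}$ be the restrictions to $R$ of the $\sigma^j$ for the $8M$ smallest $j\in G_U$. Conditionally they are independent and uniform in $\{\pm1\}^R$. By Lemma~\ref{lem:halfspace} with $k=M/2$, $g=8M$ and $16e<2^6$, the conditional probability that some $u\in\mathbb R^R$ has negative inner product with all of them is at most $(16e)^{M/2}2^{-8M}\le2^{-5M}$.

\emph{Union bound.} There are at most $2^M$ sets $U$, so both bad events are avoided for all $U$ except with probability at most $(2/e^2)^M+2^{-4M}<0.28+\frac1{16}<1$. Fix such an outcome. Given $U$ and $v$, apply it to $u=v_R$: some $j\in G_U$ has $\langle v_R,\sigma^j_R\rangle\ge0$, and then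
\[
\langle v,\sigma^j\rangle=-\sum_{i\in U}\sigma^j_i+\langle v_R,\sigma^j_R\rangle\ge r\sqrt b/2.\qedhere
\]
\end{proof}

A second difficulty is that we must now detect relative errors of size $\epsilon$, while leak and interference are a constant fraction of the signal. Bounding them, as in Proposition~\ref{prop:packing}, is too lossy; they have to be eliminated exactly. We therefore use two words for each $\sigma^j$, one switching on $\{i:\sigma^j_i=1\}$ and one switching on its complement, and subtract the two tests. The interference cancels because every neighboring term takes the value $1$ at both test vectors. The leak becomes harmless once it has a known value, and we achieve this by adding $\frac18\|u\|_1$ to the maximum, which raises it to exactly $d/8$.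

\begin{proof}[Proof of Theorem~\ref{thm:eps}]
If $\epsilon>1/20$, then $2^{-28}\epsilon^{-2}<400\cdot2^{-28}<2^{-19}$ and Theorem~\ref{thm:main} suffices. Let $\epsilon\le1/20$.

\emph{Parameters.} Choose a prime $q\in(\sqrt n/2,\sqrt n]$. Then $q>2000$, and $\sqrt n<2q$ gives $\epsilon^{-2}\le e^{q/800}$. Put
\[
b=\Big\lfloor\frac1{400\epsilon^2}\Big\rfloor\ge\frac1{800\epsilon^2},\qquad r=\Big\lfloor\frac q{2000}\Big\rfloor\ge\frac q{4000},\qquad M=2br,\qquad J=\big\lfloor\tfrac12e^{q/256}\big\rfloor\ge\tfrac14e^{q/256};
\]
the three inequalities hold because $\lfloor y\rfloor\ge y/2$ for $y\ge1$. Lemma~\ref{lem:design} with $d=q$ and $a=\lceil q^{p-1}\rceil\le q$ gives $L=aq\ge q^p$ blocks of size $q$, each meeting at most $q(a-1)\le q^p$ others.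

\emph{Sign vectors.} Here the lower bound on $\epsilon$ is used: the family of Lemma~\ref{lem:signs} must fit into the code. From $\log(32/3)<2.4$ we get $(32/3)^r\le e^{0.0012q}$. Also
\[
64M=128br\le\frac{q}{6250\,\epsilon^2}\le\frac q{800}\,\epsilon^{-2}\le e^{q/800}e^{q/800}=e^{0.0025q}.
\]
Since $0.0012+0.0025<1/256$, we have $16M(32/3)^r\le\frac14e^{q/256}\le J$. Take $\sigma^1,\dots,\sigma^J$ from Lemma~\ref{lem:signs}.

\emph{Semi-norms.} Since $2J\le e^{q/256}$, Lemma~\ref{lem:code} with $h=\frac18$ gives words $\omega_{j,\delta}$ of length $q$, indexed by $j\in[J]$ and $\delta\in\{\pm1\}$, with pairwise inner products at most $q/8$ in absolute value. For $i\in[M]$ and a block $S$ set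
\[
F_i(u)=\max\Big\{\max_{j\in[J]}|\langle\omega_{j,\sigma^j_i},u\rangle|,\ \tfrac18\|u\|_1\Big\},\qquad N_{S,i}(x)=F_i(x_S).
\]
All values that we need are exact:
\[
F_i(\omega_{j,\delta})=\begin{cases}q&\text{if }\sigma^j_i=\delta,\\ q/8&\text{if }\sigma^j_i\ne\delta,\end{cases}\qquad F_i(\pm e_l)=1 .
\]
In the first case $\omega_{j,\delta}$ is among the words defining $F_i$. In the second case it is not, so all inner products are at most $q/8=\frac18\|\omega_{j,\delta}\|_1$. On $\pm e_l$ the inner maximum is $1>\frac18$.

\emph{Two tests.} Let $\tilde N^p$ be an $\epsilon$-approximation with fewer than $Lbr$ nonzero weights. Some block $S$ has $|T_S|<br$. Let $v_i=w_{S,i}-1$; then $v=-1$ on a set $U\subseteq[M]\setminus T_S$ of size $br$. Let $\mathcal N$ be the set of blocks $S'\ne S$ meeting $S$, and let $x_{j,\delta}$ be $\omega_{j,\delta}$ on $S$ and $0$ elsewhere. For $S'\ne S$, $N_{S',i}(x_{j,\delta})$ is $1$ if $S'\in\mathcal N$ and $0$ otherwise. Hence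
\[
\Delta_{j,\delta}:=\tilde N(x_{j,\delta})^p-N(x_{j,\delta})^p=q^p\sum_{i:\,\sigma^j_i=\delta}v_i+\Big(\frac q8\Big)^p\sum_{i:\,\sigma^j_i\ne\delta}v_i+\sum_{S'\in\mathcal N}(W_{S'}-M).
\]
The last sum does not depend on $(j,\delta)$, so
\[
\Delta_{j,1}-\Delta_{j,-1}=q^p(1-8^{-p})\Big(\sum_{i:\,\sigma^j_i=1}v_i-\sum_{i:\,\sigma^j_i=-1}v_i\Big)=q^p(1-8^{-p})\langle v,\sigma^j\rangle .
\]
Each $i\in[M]$ is switched on by exactly one of $x_{j,1}$, $x_{j,-1}$, and $|\mathcal N|\le q^p$. Therefore
\[
|\Delta_{j,1}|+|\Delta_{j,-1}|\le\epsilon\big(N(x_{j,1})^p+N(x_{j,-1})^p\big)=\epsilon M\big(q^p(1+8^{-p})+2|\mathcal N|\big)\le\epsilon Mq^p(3+8^{-p}).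
\]
With $8^{-p}\le\frac18$ this gives $|\langle v,\sigma^j\rangle|\le\frac{25}7\epsilon M<4\epsilon M=8\epsilon br$ for all $j\in[J]$. On the other hand $20\epsilon\sqrt b\le1$, so Lemma~\ref{lem:signs} gives $j$ with $\langle v,\sigma^j\rangle\ge r\sqrt b/2\ge10\epsilon br$. This is a contradiction, and hence
\[
s\ge Lbr\ge\frac{q^{p+1}}{3.2\cdot10^6\,\epsilon^2}\ge\frac{n^{(p+1)/2}}{2.56\cdot10^7\,\epsilon^2}\ge2^{-28}\epsilon^{-2}n^{(p+1)/2}.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}
\bibitem{JLLS}
Arun Jambulapati, James R. Lee, Yang P. Liu and Aaron Sidford,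
\emph{Sparsifying sums of norms}, arXiv:2305.09049 (2023).
\end{thebibliography}
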